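\title{A mapping of the first Lebesgue class into $C_p[0,1]$ that is not of the first Baire class}

\begin{abstract}
A mapping is of the first Baire class if it is a pointwise limit of continuous mappings, and of the first Lebesgue class if preimages of open sets are $F_\sigma$-sets. We construct a mapping $[0,1]\to C_p[0,1]$ of the first Lebesgue class that is not of the first Baire class. It vanishes off a countable set and lies at uniform distance exactly $\frac12$ from the first Baire class. The construction gives such a mapping $X\to C_p(T)$ whenever the metrizable spaces $X$ and $T$ contain Cantor sets. For analytic metrizable spaces $X$ and $T$, every mapping $X\to C_p(T)$ of the first Lebesgue class is of the first Baire class if and only if $X$ or $T$ is countable.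
\end{abstract}

\section{Introduction}

Let $X$ and $Y$ be topological spaces. A subset of $X$ is an \emph{$F_\sigma$-set} if it is the union of a sequence of closed sets, and a \emph{$G_\delta$-set} if its complement is an $F_\sigma$-set. A mapping $f:X\to Y$ belongs to the \emph{first Baire class} $\mathrm{B}_1(X,Y)$ if it is the pointwise limit of a sequence of continuous mappings $X\to Y$. It belongs to the \emph{first Lebesgue class} $\mathrm{H}_1(X,Y)$ if $f^{-1}(O)$ is an $F_\sigma$-set for every open $O\subseteq Y$. The first definition says how $f$ can be built from continuous mappings; the second bounds the complexity of the sets that $f$ defines.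

If $Y$ is perfectly normal (normal, with every open set an $F_\sigma$-set), then $\mathrm{B}_1(X,Y)\subseteq\mathrm{H}_1(X,Y)$ for every $X$. Indeed, by Urysohn's lemma an open set $O\subseteq Y$ has the form $\{\theta>0\}$ with $\theta:Y\to[0,1]$ continuous, and if continuous mappings $f_j$ converge pointwise to $f$, then
\[
f^{-1}(O)=\bigcup_{k,m\ge1}\ \bigcap_{j\ge m}\{x\in X:\theta(f_j(x))\ge 1/k\}.
\]
The reverse inclusion depends on $Y$. For real functions on $[0,1]$ it holds; this is the Lebesgue--Hausdorff theorem. For the two-point space $Y=\{0,1\}$ it fails: the indicator of $\{0\}$ lies in $\mathrm{H}_1([0,1],Y)$, while continuous mappings $[0,1]\to Y$, and hence their limits, are constant. This obstruction, a shortage of continuous mappings, disappears when $Y$ is a topological vector space.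

For a topological space $T$ let $C_p(T)$ be the space of continuous functions $T\to\mathbb R$ with the topology of pointwise convergence. It is a linear subspace of the product $\mathbb R^T$, and the sets $\{\varphi:|\varphi(t)-\varphi_0(t)|<\eta\text{ for all }t\in F\}$, with $F\subseteq T$ finite and $\eta>0$, form a base at $\varphi_0$. We write $C_p[0,1]$ for $C_p([0,1])$. The following question is posed in \cite{Karlova}.

\begin{quote}
\emph{Does every $\mathrm{H}_1$-mapping $f:[0,1]\to C_p[0,1]$ belong to the first Baire class?}
\end{quote}

The space $C_p[0,1]$ is perfectly normal. It is regular, and it is a continuous one-to-one image of the separable Banach space $C[0,1]$, so all its subspaces are Lindel\"of; a regular Lindel\"of space is normal, and an open set $O$ is covered by countably many open sets whose closures lie in $O$. So the question asks whether the two classes coincide, and one would guess that they do. Each coordinate $x\mapsto f(x)(t)$ of an $\mathrm{H}_1$-mapping is a real $\mathrm{H}_1$-function, hence of the first Baire class; countably many coordinates can be handled at once (Proposition~\ref{prop:Tcountable}); and a continuous function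 on $[0,1]$ is determined by its values at the rationals. The weak point is that convergence at the rationals does not imply convergence at the other points. The answer is negative, in a quantitative form. A \emph{Cantor set} is a space homeomorphic to $2^\omega$.

\begin{theorem}\label{thm:main}
Let $X$ and $T$ be metrizable spaces, each containing a Cantor set. Then there is $f\in\mathrm{H}_1(X,C_p(T))$ with $0\le f(x)\le1$ for all $x$ and $f(x)=0$ for all but countably many $x$, such that every $h\in\mathrm{B}_1(X,C_p(T))$ satisfies
\[
\sup_{x\in X,\ t\in T}|f(x)(t)-h(x)(t)|\ \ge\ \tfrac12 .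
\]
In particular $f\notin\mathrm{B}_1(X,C_p(T))$. The constant $\frac12$ is sharp: it is attained by $h\equiv\frac12$. Moreover, $f$ is a pointwise limit of a sequence of $\mathrm{B}_1$-mappings.
\end{theorem}

The case $X=T=[0,1]$ answers the question. Call a metrizable space \emph{analytic} if it is empty or a continuous image of a Polish (separable, completely metrizable) space. Among such spaces, only countability saves the inclusion.

\begin{theorem}\label{thm:class}
Let $X$ and $T$ be analytic metrizable spaces. Then $\mathrm{H}_1(X,C_p(T))\subseteq\mathrm{B}_1(X,C_p(T))$ if and only if $X$ is countable or $T$ is countable.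
\end{theorem}

Section~\ref{sec:level} shows the obstruction behind Theorem~\ref{thm:main} at a single point of $X$. The mapping $f$ repeats it along a tree (Section~\ref{sec:construction}); Sections~\ref{sec:H1} and~\ref{sec:distance} verify its properties, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.

\section{Tools}\label{sec:tools}

\subsection*{Sequences}
Let $\omega=\{0,1,2,\dots\}$, and let $\omega^{<\omega}$ be the countable set of finite sequences in $\omega$, including the empty sequence $\emptyset$. We write $|s|$ for the length of $s$, $s\subseteq s'$ if $s'$ extends $s$, $s^{\frown}k$ for $s$ followed by $k$ (a \emph{child} of $s$), and $z|n$ for the initial segment of length $n$ of $z\in\omega^\omega$. The product $\omega^\omega$ of discrete spaces is completely metrizable, and the sets $[s]=\{z\in\omega^\omega:s\subseteq z\}$ form a base. In the same way the \emph{cylinders} of $2^\omega$, each consisting of the binary sequences that begin with a given finite word, are clopen and form a base.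

\subsection*{Textbook facts}
We use the Baire category theorem in this form: if a nonempty space that is completely metrizable, or locally compact and Hausdorff, is covered by countably many sets, then the closure of one of them has nonempty interior. In a metrizable space, open sets and countable sets are $F_\sigma$, and closed sets are $G_\delta$. Countable unions and finite intersections of $F_\sigma$-sets are $F_\sigma$; dually, finite unions and countable intersections of $G_\delta$-sets are $G_\delta$.

\subsection*{Two variables}
A mapping $h:X\to\mathbb R^T$ is the same as a function $h(x,t)=h(x)(t)$ on $X\times T$. It takes values in $C_p(T)$ if and only if each $h(x,\cdot)$ is continuous, and it is continuous for the product topology if and only if each $h(\cdot,t)$ is continuous. Thus continuous mappings $X\to C_p(T)$ are exactly the \emph{separately continuous} functions on $X\times T$, and $h_j\to h$ pointwise on $X$ means that $h_j(x,t)\to h(x,t)$ for all $(x,t)$.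

\medskip
The first lemma will give membership in $\mathrm{H}_1$, the second membership in $\mathrm{B}_1$.

\begin{lemma}\label{lem:discrete}
In a metrizable space $X$, every subset of a finite union of discrete subspaces is a $G_\delta$-set.
\end{lemma}

\begin{proof}
Such a subset is itself a finite union of discrete subspaces, so it suffices to treat one discrete subspace $D$. For $d\in D$ take an open set $U_d$ with $U_d\cap D=\{d\}$. Then $U_d\cap\overline D\subseteq\overline{U_d\cap D}=\{d\}$. Hence $D=\overline D\cap\bigcup_{d\in D}U_d$ is the intersection of a closed set and an open set.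
\end{proof}

\begin{lemma}\label{lem:countably}
Let $X$ be a metrizable space, $Y$ a real topological vector space, and $e:X\to Y$ a mapping that is constant on each piece of a partition of $X$ into countably many $F_\sigma$-sets. Then there are continuous mappings $e^{(k)}:X\to Y$, $k\ge1$, such that
\begin{itemize}
\item[(a)] every value of $e^{(k)}$ has the form $\lambda\,e(x')$ with $\lambda\in[0,1]$ and $x'\in X$;
\item[(b)] for each $x\in X$, $e^{(k)}(x)=e(x)$ for all large $k$.
\end{itemize}
In particular $e\in\mathrm{B}_1(X,Y)$.
\end{lemma}

\begin{proof}
Let $D_1,D_2,\dots$ be the nonempty pieces (finitely or infinitely many), let $c_i$ be the value of $e$ on $D_i$, and write $D_i=\bigcup_kD_{i,k}$ with $D_{i,k}$ closed and increasing in $k$. Fix $k$. The closed sets $D_{i,k}$, $i\le k$, are pairwise disjoint. By normality and Urysohn's lemma there are pairwise disjoint open sets $G_i\supseteq D_{i,k}$ and continuous functions $\lambda_i:X\to[0,1]$, $i\le k$, with $\lambda_i=1$ on $D_{i,k}$ and $\lambda_i=0$ off $G_i$. Put $e^{(k)}=\sum_{i\le k}\lambda_ic_i$. It is continuous, and at each point at most one $\lambda_i$ is nonzero, which gives (a). If $x\in D_i$,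 then $i\le k$ and $x\in D_{i,k}$ for all large $k$, and then $e^{(k)}(x)=c_i=e(x)$.
\end{proof}

\begin{corollary}\label{cor:support}
Let $X$ and $Y$ be as in Lemma~\ref{lem:countably}. If $f:X\to Y$ vanishes off a countable $G_\delta$-set $A\subseteq X$, then $f\in\mathrm{B}_1(X,Y)$. This applies when $A$ is finite, and to every $f$ when $X$ is countable.
\end{corollary}

\begin{proof}
Partition $X$ into the singletons $\{a\}$, $a\in A$, and the $F_\sigma$-set $X\setminus A$. Finite sets are closed, hence $G_\delta$; if $X$ is countable, take $A=X$.
\end{proof}

The corollary shows what a counterexample $f$ supported on a countable set $A$ has to achieve. The set $A$ cannot be $G_\delta$. On the other hand, $f\in\mathrm{H}_1$ forces $\{a\in A:f(a)\notin O\}$ to be $G_\delta$ for every open neighborhood $O$ of $0$. In $C_p(T)$ these demands are compatible even if every $f(a)$, $a\in A$, has supremum $1$, because a basic neighborhood of $0$ tests only finitely many coordinates.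

\section{One level: a point and a dense sequence}\label{sec:level}

A separately continuous function may be discontinuous, but along a line $\{a\}\times W$ it cannot drop everywhere.

\begin{lemma}\label{lem:rectangle}
Let $a$ be a point of a space $K$ with a countable neighborhood base $(N_p)_{p\in\omega}$, and let $W$ be a nonempty open subset of a compact metrizable space. Let $h:K\times W\to\mathbb R$ be separately continuous, let $\beta<\gamma$, and suppose $h(a,t)\ge\gamma$ for all $t\in W$. Then there are $p\in\omega$ and a nonempty open set $W'\subseteq W$ with $h\ge\beta$ on $N_p\times W'$.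
\end{lemma}

\begin{proof}
Let $W_p=\{t\in W:h(x,t)\ge\beta\text{ for all }x\in N_p\}$. It is closed in $W$, since each $h(x,\cdot)$ is continuous. For $t\in W$ the function $h(\cdot,t)$ is continuous at $a$ with $h(a,t)>\beta$, so $t\in W_p$ for some $p$. The space $W$ is locally compact, so some $W_p$ has nonempty interior $W'$.
\end{proof}

\begin{example}\label{ex:level}
Let $X=T=[0,1]$, $a=0$ and $x_k=1/k$ for $k\ge1$. Given points $t_k\in T$, we ask for a separately continuous $h$ with
\begin{equation}\label{eq:level}
h(0,t)\ge\tfrac23\quad(t\in T),\qquad h(x_k,t_k)\le\tfrac13\quad(k\ge1).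
\end{equation}

(a) If $t_k=1/k$, there is one: put $h(x,t)=(x-t)^2/(x^2+t^2)$ and $h(0,0)=1$. It is continuous off the origin, equals $1$ on both axes, and vanishes at $(x_k,t_k)$.

(b) If $(t_k)$ enumerates the rationals in $[0,1]$, there is none. Lemma~\ref{lem:rectangle} gives $p\ge1$ and a nonempty open set $W'$ with $h\ge\frac12$ on $[0,1/p]\times W'$. The set $W'$ contains $t_k$ for infinitely many $k$, so for some $k\ge p$, and then $h(x_k,t_k)\ge\frac12$.

(c) A sequence of functions escapes from (b). The function $g$ equal to $1$ on $\{0\}\times T$ and to $0$ elsewhere is the pointwise limit of $h_j(x,t)=\max\{0,1-jx\}$. Here $h_j(x_k,t_k)\le\frac13$ exactly when $j\ge 2k/3$, so no single $h_j$ satisfies \eqref{eq:level}.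
\end{example}

The escape in (c) is possible because the index from which $h_j$ is small at $(x_k,t_k)$ is unbounded in $k$. To close it, we index the test points, where $g=0$, by the space $\omega^\omega$. The Baire category theorem then gives one bound $m$ for this index that works on a dense subset of some $[s]$. We do not know $s$ in advance, so every $s$ needs its own point $a_s\in X$ and its own compact set $P_s\subseteq T$ with $g=1$ on $\{a_s\}\times P_s$. The points $(x_k,t_k)$ of (b) become rectangles $I_{s^{\frown}k}\times P_{s^{\frown}k}$, inside which the configuration is repeated (Figure~\ref{fig:level}). The price is that the set of all $a_s$ has no isolated points, which endangers the $\mathrm{H}_1$-property. We pay it by making the sets $P_{s^{\frown}k}$ pairwise disjoint, so that each fixed $t$ sees only few of the points $a_s$.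

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.1]
\draw (-0.2,-0.2) -- (6.2,-0.2) node[right] {$X$};
\draw[very thick] (0,0) -- (0,3) node[above] {$\{a_s\}\times P_s$};
\fill[gray!60] (4,2.2) rectangle (6,2.7);
\fill[gray!60] (2.4,0.4) rectangle (3.6,0.8);
\fill[gray!60] (1.55,1.55) rectangle (2.1,1.85);
\fill[gray!60] (0.95,2.78) rectangle (1.3,2.95);
\fill[gray!60] (0.6,1.08) rectangle (0.8,1.22);
\fill[gray!60] (0.33,0.1) rectangle (0.46,0.2);
\draw[dashed] (0,0.92) rectangle (1.42,1.4);
\node[left] at (0,1.16) {$W'$};
\node[below] at (0,-0.2) {$a_s$};
\node[below] at (5,-0.2) {$I_{s^{\frown}0}$};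
\node[below] at (3,-0.2) {$I_{s^{\frown}1}$};
\node[below] at (1.82,-0.2) {$I_{s^{\frown}2}$};
\node[below] at (0.9,-0.3) {$\cdots$};
\end{tikzpicture}
\caption{One level of the construction in $X\times T$ (schematic). The gray rectangles $I_{s^{\frown}k}\times P_{s^{\frown}k}$ approach the segment $\{a_s\}\times P_s$, and their projections to $P_s$ are pairwise disjoint. Every dashed rectangle, the product of a neighborhood of $a_s$ in the Cantor set and a nonempty open set $W'\subseteq P_s$, contains a gray rectangle. The picture repeats inside each gray rectangle.}
\label{fig:level}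
\end{figure}

\section{The construction}\label{sec:construction}

Let $X$ and $T$ be as in Theorem~\ref{thm:main}, and fix a metric $d$ on $T$.

\subsection*{The tree in $X$}
Fix a Cantor set $K\subseteq X$ and identify it with $2^\omega$. For $s=(s_0,\dots,s_{n-1})\in\omega^{<\omega}$ let $w_s$ be the binary word $0^{s_0}1\,0^{s_1}1\cdots0^{s_{n-1}}1$, where $0^k$ is a block of $k$ zeros and $w_\emptyset$ is empty. Let
\begin{itemize}
\item $I_s$ be the cylinder of sequences beginning with $w_s$, and $a_s=w_s000\cdots$;
\item $N^s_p$ be the cylinder of sequences beginning with $w_s0^p$, for $p\in\omega$;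
\item $x_z=0^{z_0}1\,0^{z_1}1\,0^{z_2}1\cdots$ for $z\in\omega^\omega$.
\end{itemize}
The set $A=\{a_s:s\in\omega^{<\omega}\}$ consists of the sequences with finitely many $1$'s, the points $a_s$ are pairwise distinct, and $x_z\notin A$. (If $K$ is the middle-thirds set with its usual coding, $A$ consists of $0$ and the right endpoints of the removed intervals.) The sets $N^s_p$, $p\in\omega$, form a neighborhood base of $a_s$ in $K$, and
\begin{equation}\label{eq:nbhd}
x_z\in I_{z|n}\quad(n\in\omega),\qquad I_{s^{\frown}k}\subseteq N^s_p\quad(k\ge p).
\end{equation}
The word $w_s$ is empty or ends with its $|s|$-th digit $1$. The initial word of $a_{s'}$ that ends with its $n$-th digit $1$ exists exactly when $n\le|s'|$, and it is the word attached to the initial segment of $s'$ of length $n$. Therefore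
\begin{equation}\label{eq:order}
a_{s'}\in I_s\iff s\subseteq s'.
\end{equation}

\subsection*{The tree in $T$}
The children of $P_s$ must be spread through $P_s$ like the rationals in Example~\ref{ex:level}(b), must be disjoint, and must be Cantor sets so that the step can be repeated. The first two demands force each child to be nowhere dense, since a nonempty open subset of one child would have to contain another child. This dictates the proof of the next lemma.

\begin{lemma}\label{lem:spread}
Let $P$ be a Cantor set. There are pairwise disjoint Cantor sets $P_k\subseteq P$, $k\in\omega$, such that every nonempty open subset of $P$ contains $P_k$ for infinitely many $k$.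
\end{lemma}

\begin{proof}
Identify $P$ with $2^\omega$ and let $(W_k)_{k\in\omega}$ enumerate the cylinders. Suppose that nowhere dense Cantor sets $P_i$, $i<k$, have been chosen. Their union is closed and nowhere dense, so $W_k\setminus\bigcup_{i<k}P_i$ is open and nonempty and contains the cylinder of some word $w$. Let $P_k$ be the set of sequences $wy$ with $y\in2^\omega$ and $y_{2i}=0$ for all $i$. It is a Cantor set, closed in $P$, and it contains no cylinder, so it is nowhere dense. A nonempty open set contains a cylinder, hence infinitely many cylinders $W_k$, and $P_k\subseteq W_k$.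
\end{proof}

Let $P_\emptyset\subseteq T$ be a Cantor set and, given $P_s$, let $(P_{s^{\frown}k})_{k\in\omega}$ be the sequence that Lemma~\ref{lem:spread} provides for $P=P_s$. For $z\in\omega^\omega$ the compact sets $P_{z|n}$ are nonempty and decreasing; choose $t_z\in\bigcap_nP_{z|n}$.

\subsection*{The mapping}
We want $f(a_s)=1$ on $P_s$. Since $f(a_s)$ must be continuous on $T$, it is also positive near $P_s$, and these neighborhoods must be thin enough not to undo the disjointness. Put $\varepsilon_\emptyset=1$, $\varepsilon_{s^{\frown}k}=2^{-k-1}\varepsilon_s$, and
\[
u_s(t)=\max\{0,\ 1-d(t,P_s)/\varepsilon_s\}\qquad(t\in T).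
\]
Then $u_s$ is continuous, $0\le u_s\le1$, $u_s=1$ on $P_s$, and $u_s(t)>0$ if and only if $d(t,P_s)<\varepsilon_s$. Define $f:X\to C_p(T)$ by
\[
f(a_s)=u_s\quad(s\in\omega^{<\omega}),\qquad f(x)=0\quad(x\in X\setminus A),
\]
and put $g(x,t)=f(x)(t)$.

\section{The mapping is of the first Lebesgue class}\label{sec:H1}

We have to show that the points of $A$ seen from one coordinate $t$ form a small set. A \emph{tree} is a subset of $\omega^{<\omega}$ closed under initial segments. For $S\subseteq\omega^{<\omega}$ put $A(S)=\{a_s:s\in S\}$. Finite branching in $S$ translates into isolation in $A(S)$.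

\begin{lemma}\label{lem:isolated}
Let $S$ be a tree and let $s\in S$ have only finitely many children in $S$. Then $a_s$ is an isolated point of $A(S)$.
\end{lemma}

\begin{proof}
The set $G=I_s\setminus\bigcup\{I_{s^{\frown}k}:s^{\frown}k\in S\}$ is open in $K$, since finitely many clopen sets are removed, and $a_s\in G$ by \eqref{eq:order}. Let $s'\in S$ with $a_{s'}\in G$. Then $s\subseteq s'$ by \eqref{eq:order}. If $s'\ne s$, then $s^{\frown}k\subseteq s'$ for some $k$; this child lies in the tree $S$, and $a_{s'}\in I_{s^{\frown}k}$, contrary to $a_{s'}\in G$. So $G\cap A(S)=\{a_s\}$.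
\end{proof}

\begin{lemma}\label{lem:twodiscrete}
For each $t\in T$, the set $\{x\in X:g(x,t)>0\}$ is the union of two discrete subspaces.
\end{lemma}

\begin{proof}
The set in question is $A(S_t)$, where $S_t=\{s:d(t,P_s)<\varepsilon_s\}$. Let $R_t=\{s:t\in P_s\}\subseteq S_t$.

The set $S_t$ is a tree: if $s^{\frown}k\in S_t$, then $P_{s^{\frown}k}\subseteq P_s$ gives
\begin{equation}\label{eq:thin}
d(t,P_s)\le d(t,P_{s^{\frown}k})<\varepsilon_{s^{\frown}k}=2^{-k-1}\varepsilon_s ,
\end{equation}
so $s\in S_t$. If $s\in S_t\setminus R_t$, then $d(t,P_s)>0$ because $P_s$ is closed, and \eqref{eq:thin} can hold for only finitely many $k$. By Lemma~\ref{lem:isolated}, $a_s$ is isolated in $A(S_t)$. Hence $A(S_t\setminus R_t)$ is discrete.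

For $s\in R_t$ this argument gives nothing, as $d(t,P_s)=0$; here disjointness takes over. The set $R_t$ is a tree, since $P_{s^{\frown}k}\subseteq P_s$, and each $s\in R_t$ has at most one child in $R_t$, since the sets $P_{s^{\frown}k}$, $k\in\omega$, are pairwise disjoint. By Lemma~\ref{lem:isolated}, $A(R_t)$ is discrete.
\end{proof}

\begin{proposition}\label{prop:H1}
$f\in\mathrm{H}_1(X,C_p(T))$.
\end{proposition}

\begin{proof}
Let $O\subseteq C_p(T)$ be open. If $0\notin O$, then $f^{-1}(O)\subseteq A$ is countable, hence $F_\sigma$. If $0\in O$, there are a finite set $F\subseteq T$ and $\eta>0$ such that $O$ contains every $\varphi$ with $|\varphi|<\eta$ on $F$. Then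
\[
X\setminus f^{-1}(O)\subseteq\bigcup_{t\in F}\{x\in X:g(x,t)>0\}.
\]
By Lemmas~\ref{lem:twodiscrete} and~\ref{lem:discrete}, $X\setminus f^{-1}(O)$ is a $G_\delta$-set, so $f^{-1}(O)$ is an $F_\sigma$-set.
\end{proof}

\section{The distance to the first Baire class}\label{sec:distance}

We prove the estimate in two variables. The limit function $h$ below is not assumed to be continuous in $t$.

\begin{proposition}\label{prop:distance}
Let $h_j:X\times T\to\mathbb R$, $j\in\omega$, be separately continuous functions that converge pointwise to $h:X\times T\to\mathbb R$. Then $\sup_{X\times T}|g-h|\ge\frac12$.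
\end{proposition}

\begin{proof}
Suppose $\delta=\sup|g-h|<\frac12$. Then $\delta<1-\delta$, and we fix numbers $\delta<\alpha<\beta<\gamma<1-\delta$. Two applications of the Baire category theorem single out a node $s$ and one function $h_j$ to which the argument of Example~\ref{ex:level}(b) applies.

\emph{Choice of the node.} For $z\in\omega^\omega$ we have $x_z\notin A$, so $g(x_z,t_z)=0$ and $h(x_z,t_z)\le\delta<\alpha$. Hence $\omega^\omega=\bigcup_mM_m$, where
\[
M_m=\{z\in\omega^\omega:h_j(x_z,t_z)\le\alpha\text{ for all }j\ge m\}.
\]
Nothing is known about the regularity of these sets, but the closure of some $M_m$ contains a basic set $[s]$. Fix such $m$ and $s$. Then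
\begin{equation}\label{eq:dense}
M_m\cap[s^{\frown}k]\ne\emptyset\qquad\text{for every }k\in\omega .
\end{equation}

\emph{Choice of the function.} For $t\in P_s$ we have $g(a_s,t)=1$, so $h(a_s,t)\ge1-\delta>\gamma$. Thus the compact space $P_s$ is the union of the sets
\[
\{t\in P_s:h_j(a_s,t)\ge\gamma\text{ for all }j\ge m'\},\qquad m'\in\omega,
\]
which are closed because each $h_j(a_s,\cdot)$ is continuous. One of them, say the one with index $m'$, contains a nonempty relatively open set $W\subseteq P_s$. Fix $j\ge\max\{m,m'\}$. Then $h_j(a_s,t)\ge\gamma$ for all $t\in W$.

\emph{The contradiction.} Apply Lemma~\ref{lem:rectangle} to $h_j$ on $K\times W$, with the point $a_s$ and the base $(N^s_p)_p$. We get $p\in\omega$ and a nonempty set $W'$, open in $W$ and hence in $P_s$, with $h_j\ge\beta$ on $N^s_p\times W'$. The set $W'$ contains $P_{s^{\frown}k}$ for infinitely many $k$; fix such a $k\ge p$. By \eqref{eq:dense} there is $z\in M_m$ with $s^{\frown}k\subseteq z$. Then $x_z\in I_{s^{\frown}k}\subseteq N^s_p$ by \eqref{eq:nbhd}, and $t_z\in P_{s^{\frown}k}\subseteq W'$, so $h_j(x_z,t_z)\ge\beta$. But $z\in M_m$ and $j\ge m$ give $h_j(x_z,t_z)\le\alpha<\beta$.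
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The mapping $f$ of Section~\ref{sec:construction} satisfies $0\le f(x)\le1$, vanishes off the countable set $A$, and is in $\mathrm{H}_1(X,C_p(T))$ by Proposition~\ref{prop:H1}. A mapping $h\in\mathrm{B}_1(X,C_p(T))$ is a pointwise limit of separately continuous functions on $X\times T$, so Proposition~\ref{prop:distance} gives the inequality, which rules out $h=f$. The constant mapping $h\equiv\frac12$ is continuous, and $|g-\frac12|\le\frac12$ everywhere. Finally, enumerate $A$ and let $f_n$ agree with $f$ at the first $n$ points of $A$ and vanish elsewhere. Then $f_n\in\mathrm{B}_1(X,C_p(T))$ by Corollary~\ref{cor:support}, and for each $x$ we have $f_n(x)=f(x)$ for all large $n$.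
\end{proof}

\begin{corollary}\label{cor:twovar}
There is a function $g(x,t)$ on $[0,1]^2$, continuous in $t$ and of the first Baire class in $x$, that is not a pointwise limit of separately continuous functions and is not even within uniform distance less than $\frac12$ of such a limit.
\end{corollary}

\begin{proof}
Take $X=T=[0,1]$ above. For fixed $t$, the function $g(\cdot,t)$ is the composition of $f$ with the continuous evaluation $\varphi\mapsto\varphi(t)$, so it is in $\mathrm{H}_1([0,1],\mathbb R)=\mathrm{B}_1([0,1],\mathbb R)$. The rest is Proposition~\ref{prop:distance}.
\end{proof}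

\begin{remark}[What the construction needs]
(a) \emph{Infinite depth.} Let $A_n=\{a_s:|s|\le n\}$. By \eqref{eq:order}, $a_s$ is the only point $a_{s'}$ with $|s'|=|s|$ in the open subset $I_s$ of $K$. So $A_n$ is a union of $n+1$ discrete subspaces, hence $G_\delta$ by Lemma~\ref{lem:discrete}, and every mapping $X\to C_p(T)$ that vanishes off $A_n$ is in $\mathrm{B}_1$ by Corollary~\ref{cor:support}.

(b) \emph{Small supports and the pointwise topology.} Since $f\notin\mathrm{B}_1$, Corollary~\ref{cor:support} shows that $X\setminus A$ is not an $F_\sigma$-set. If all $u_s$ were replaced by the constant $1$, the proof of Proposition~\ref{prop:distance} would still work, but $X\setminus A$ would be the preimage of the open set $\{\varphi:\varphi(t)<1\}$. Also, for $T=[0,1]$ the set $X\setminus A$ is the preimage under $f$ of the open unit ball of the Banach space $C[0,1]$, so $f$ is not an $\mathrm{H}_1$-mapping for the norm topology.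

(c) \emph{Metrizability.} The proof of Proposition~\ref{prop:distance} takes place in $K\times P_\emptyset$. The metric on $T$ serves to define functions $u_s$ on all of $T$ with thin supports. Metrizability of $X$ enters in Proposition~\ref{prop:H1} and in Corollary~\ref{cor:support}.
\end{remark}

\section{The classification for analytic spaces}\label{sec:class}

The case of countable $X$ is contained in Corollary~\ref{cor:support}. For countable $T$, approximating each coordinate separately is not enough: it produces continuous mappings into $\mathbb R^T$ whose values need not be continuous on $T$. We therefore approximate $f$ by countably valued mappings $f_n$ into $C_p(T)$, uniformly in more and more coordinates. Each $f_n$ is in $\mathrm{B}_1$ by Lemma~\ref{lem:countably}, but limits of $\mathrm{B}_1$-mappings need not be in $\mathrm{B}_1$, as Theorem~\ref{thm:main} shows. The remedy is to approximate the small differences $f_{n+1}-f_n$ by continuous mappings that are equally small, which part (a) of Lemma~\ref{lem:countably} allows.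

\begin{proposition}\label{prop:Tcountable}
If $X$ is metrizable and $T$ is countable, then $\mathrm{H}_1(X,C_p(T))\subseteq\mathrm{B}_1(X,C_p(T))$.
\end{proposition}

\begin{proof}
Put $Y=C_p(T)$. If $T=\emptyset$, then $Y$ is a single point. Otherwise write $T=\{t_1,t_2,\dots\}$, with repetitions if $T$ is finite, and let $p_n(y)=\max_{i\le n}|y(t_i)|$. These seminorms increase with $n$, and $y_k\to y$ in $Y$ if and only if $p_m(y_k-y)\to0$ for every $m$. As a subspace of the countable product $\mathbb R^T$, the space $Y$ is second countable, hence Lindel\"of. Let $f\in\mathrm{H}_1(X,Y)$.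

\emph{Countably valued approximations.} Fix $n\ge1$. Countably many of the open sets $\{y':p_n(y'-y)<2^{-n}\}$, $y\in Y$, cover $Y$. Their preimages under $f$ are $F_\sigma$-sets covering $X$. Listing all the closed sets that make up these preimages, we get closed sets $C_1,C_2,\dots$ covering $X$ and points $y_i\in Y$ with $p_n(f(x)-y_i)<2^{-n}$ for $x\in C_i$. The sets $C_i\setminus\bigcup_{l<i}C_l$ partition $X$, and each is the intersection of a closed set and an open set, hence $F_\sigma$. Let $f_n=y_i$ on the $i$-th of them. Then $p_n(f_n(x)-f(x))<2^{-n}$ for all $x\in X$.

\emph{Differences.} Put $e_0=f_1$ and $e_n=f_{n+1}-f_n$ for $n\ge1$, so that $\sum_{n=0}^Ne_n=f_{N+1}$. Each $e_n$ is constant on the pieces of a countable partition into $F_\sigma$-sets: for $n\ge1$, intersect the pieces for $f_n$ with those for $f_{n+1}$. For $n\ge1$ and all $x$,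
\[
p_n(e_n(x))\le p_{n+1}(f_{n+1}(x)-f(x))+p_n(f(x)-f_n(x))<2^{-n-1}+2^{-n}<2^{1-n}.
\]
Let $e_n^{(k)}$ be the continuous mappings given by Lemma~\ref{lem:countably} for $e_n$. By (a), $p_n(e_n^{(k)}(x))\le2^{1-n}$ for all $n,k\ge1$ and all $x$. By (b), there are numbers $k(n,x)$ with $e_n^{(k)}(x)=e_n(x)$ for $k\ge k(n,x)$.

\emph{Gluing.} The mappings $g_k=\sum_{n=0}^ke_n^{(k)}:X\to Y$ are continuous. Fix $x\in X$ and $N\ge m\ge1$, and let $k\ge\max\{N,k(0,x),\dots,k(N,x)\}$. The terms of $g_k(x)$ with $n\le N$ add up to $f_{N+1}(x)$, and $p_m\le p_n$ for $n>N$. Therefore
\[
p_m(g_k(x)-f(x))\le p_{N+1}(f_{N+1}(x)-f(x))+\sum_{n=N+1}^kp_n(e_n^{(k)}(x))\le2^{-N-1}+2^{1-N}.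
\]
Since $N\ge m$ is arbitrary, $p_m(g_k(x)-f(x))\to0$ for every $m$, that is, $g_k(x)\to f(x)$.
\end{proof}

When $T$ is a single point, $C_p(T)=\mathbb R$, and the proposition gives the inclusion $\mathrm{H}_1\subseteq\mathrm{B}_1$ of the Lebesgue--Hausdorff theorem. Countability of $T$ is used twice: for the Lindel\"of property, and, decisively, to have one sequence of seminorms that determines convergence.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $X$ is countable, every mapping $X\to C_p(T)$ is in $\mathrm{B}_1$ by Corollary~\ref{cor:support}. If $T$ is countable, apply Proposition~\ref{prop:Tcountable}.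

Now let $X$ and $T$ both be uncountable. A continuous image of a Polish space is separable, and the completion of a separable metric space is Polish. So each of $X$, $T$ is an analytic subset of a Polish space, that is, a subset that is a continuous image of a Polish space. By Souslin's theorem, an uncountable analytic subset of a Polish space contains a Cantor set \cite[Theorem~29.1]{Kechris}. Theorem~\ref{thm:main} gives an $\mathrm{H}_1$-mapping $X\to C_p(T)$ that is not in $\mathrm{B}_1$.
\end{proof}

Analyticity is used only to find the two Cantor sets, and it cannot simply be dropped: if $X$ is an uncountable discrete space and $T=[0,1]$, then every mapping $X\to C_p(T)$ is continuous, so the inclusion holds although neither space is countable.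

\begin{thebibliography}{9}

\bibitem{Karlova}
Olena Karlova, \emph{On Baire-one mappings with zero-dimensional domains}, arXiv:1512.01937 (2015).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
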